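# A twisted colimit of cohomology functors that no space represents

## 1. A twisted sum over the finite subsets of a set

Let $S$ be a set and let $I$ be the poset of finite subsets of $S$. Let $G$ be the free group on $S$, let $G_\alpha\subset G$ be the subgroup generated by $\alpha\in I$, let $k$ be a field, and let $R=k[G]$. Modules are left modules. Put
$$M_\alpha=R\Big/\sum_{s\in\alpha}R(s-1)=k[G/G_\alpha],\qquad m_{\alpha\beta}:M_\alpha\to M_\beta\quad(\alpha\subset\beta)\ \text{the projection.}$$
Dividing by $R(s-1)$ identifies $gs$ with $g$, which explains the second description. For example, if $S=\{s\}$, then $R=k[s,s^{-1}]$, $M_\emptyset=R$ and $M_{\{s\}}=k$. In general $\operatorname{colim}_\alpha M_\alpha$ is $R$ modulo its augmentation ideal, because that ideal is generated by the elements $s-1$, $s\in S$. So $\operatorname{colim}_\alpha M_\alpha=k$ with trivial action.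

Let $N$ be any $R$-module. We work in the derived category $D(R)$. Complexes are graded homologically, $C[n]$ is $C$ moved up by $n$ degrees, and a module is a complex in degree $0$. Two textbook facts are used: $\operatorname{Hom}_{D(R)}(M,N[j])=\operatorname{Ext}^j_R(M,N)$ for modules $M,N$, and
$$\operatorname{Hom}_{D(R)}(C,A[n])=H^n\operatorname{Hom}_R(C,A)$$
for a bounded complex $C$ of projectives and a module $A$.

Put $D_\alpha=\operatorname{Ext}^1_R(M_\alpha,N)=\operatorname{Hom}_{D(R)}(M_\alpha,N[1])$, with restriction maps $m_{\alpha\beta}^*:D_\beta\to D_\alpha$.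

**Definition.** A *cocycle* is a family $e_{\alpha\beta}\in D_\alpha$ $(\alpha\subset\beta)$ with $e_{\alpha\alpha}=0$ and
$$e_{\alpha\gamma}=e_{\alpha\beta}+m_{\alpha\beta}^*e_{\beta\gamma}\qquad(\alpha\subset\beta\subset\gamma).\tag{1}$$
It is a *coboundary* if there are $f_\alpha\in D_\alpha$ with
$$e_{\alpha\beta}=m_{\alpha\beta}^*f_\beta-f_\alpha\qquad(\alpha\subset\beta).\tag{2}$$

Given a cocycle, let $E_\alpha=M_\alpha[2]\oplus N[3]$ and
$$t_{\alpha\beta}:E_\alpha\to E_\beta,\qquad t_{\alpha\beta}(x,y)=(m_{\alpha\beta}x,\;y+e_{\alpha\beta}x).\tag{3}$$
Here $x$ and $y$ are morphisms in $D(R)$ from a common source to $M_\alpha[2]$ and $N[3]$, and $e_{\alpha\beta}x$ is the composite with the shifted morphism $M_\alpha[2]\to N[3]$. Since $m^*_{\alpha\beta}e_{\beta\gamma}=e_{\beta\gamma}m_{\alpha\beta}$ as morphisms,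
$$t_{\beta\gamma}t_{\alpha\beta}(x,y)=(m_{\alpha\gamma}x,\;y+e_{\alpha\beta}x+e_{\beta\gamma}m_{\alpha\beta}x)=t_{\alpha\gamma}(x,y)$$
by (1), and $t_{\alpha\alpha}=1$. So $\alpha\mapsto E_\alpha$ is a functor $I\to D(R)$. Each $E_\alpha$ is a direct sum, but the transition maps shear it. If (2) holds, the automorphisms $(x,y)\mapsto(x,y-f_\alpha x)$ of the $E_\alpha$ turn the maps $t_{\alpha\beta}$ into the unsheared maps $(x,y)\mapsto(m_{\alpha\beta}x,y)$. So a coboundary gives nothing new.

Here is the purpose of this diagram. A finite complex $K$ with a homomorphism $\varphi:\pi_1K\to G$ has a chain complex $C(K,\varphi)$ of free $R$-modules. The groups $\operatorname{colim}_\alpha\operatorname{Hom}_{D(R)}(C(K,\varphi),E_\alpha)$, put together over all $\varphi$, form a contravariant functor $F$ on finite complexes. Two things will be shown. Because filtered colimits are exact, $F$ has the formal exactness properties of a functor $[-,X]$. But if $F$ really were $[-,X]$, then $X$ would hand us a family $f_\alpha$ as in (2). For $S=\omega_2$ and a suitable $N$ there is a cocycle that is not a coboundary, and then $F$ is not of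 the form $[-,X]$.

## 2. Half-exact cofunctors and the spaces that may represent them

$\mathbf{CONCW}_*$ is the category of pointed connected CW complexes and pointed continuous maps, and $[K,X]$ is the set of pointed homotopy classes of maps $K\to X$. $\mathbf{HFCONCW}_*$ is the pointed homotopy category of pointed connected *finite* CW complexes. A *cofunctor* is a contravariant functor.

Basepoints are taken to be vertices. This is harmless: if $(X,v)$ is a connected CW complex and $w$ is a vertex, the homotopy extension property lets us drag $v$ along a path to $w$, and the resulting map $(X,v)\to(X,w)$ is a pointed homotopy equivalence.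

**Definition.** A commutative square in $\mathbf{HFCONCW}_*$ with initial corner $L$, target corners $A,B$ and terminal corner $W$ is a *weak pushout* if any two morphisms out of $A$ and $B$ that agree on $L$ factor, not necessarily uniquely, through $W$. A commutative square of sets is a *weak pullback* if the canonical map from its initial corner to the fibre product of the other three corners is surjective.

**Example.** Given pointed maps $A\leftarrow L\to B$, let $P$ be the reduced double mapping cylinder $A\cup(L\times[0,1]/{*}\times[0,1])\cup B$. Two maps $a:A\to X$, $b:B\to X$ that agree on $L$ up to pointed homotopy, together with a choice of such a homotopy, define a map $P\to X$. So homotopy pushouts are weak pushouts. Uniqueness fails: for $*\leftarrow S^n\to *$ we get $P\simeq S^{n+1}$, and every element of $\pi_{n+1}(X)$ is a factorization of the pair of constant maps. There are also weak pushouts that are not homotopy pushouts: for $*\leftarrow S^n\to*$ *every* object $W$ is a weak pushout, since constant maps factor through $W$.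

**Definition.** A cofunctor $F:\mathbf{HFCONCW}_*\to\mathbf{SET}$ is *half-exact* if it converts finite coproducts into finite products and weak pushouts into weak pullbacks. It is *representable in the large* if there are a pointed connected CW complex $X$, not necessarily finite, and a natural isomorphism $[-,X]\to F$ of functors on $\mathbf{HFCONCW}_*$.

The finite coproducts are the finite wedges, and the empty one is $*$. So $F(*)$ is a point for half-exact $F$.

**Example.** Every $[-,X]$ is half-exact. Wedges are clear, and homotopy pushouts were treated above (nothing there needed $X$ to be finite). Let $W$ be an arbitrary weak pushout of $A\leftarrow L\to B$. The maps $A\to P$, $B\to P$ agree on $L$ in the homotopy category, so there is $g:W\to P$ compatible with them. A compatible pair in $[A,X]\times[B,X]$ lifts to $[P,X]$ and is pulled back along $g$ to $[W,X]$. In particular $K\mapsto\operatorname{Hom}(\pi_1K,G)$ (with $X=K(G,1)$) and $K\mapsto \tilde H^n(K;A)$ for $n\ge1$ (with $X=K(A,n)$) are half-exact.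

Does half-exactness characterize the functors $[-,X]$ on finite complexes? The following is stated in Garth Warner, "Topics in Topology and Homotopy Theory", arXiv:2007.02467 (2020), which is also the source of the problem.

**Known result.** Let $F$ be half-exact with $\#(FK)\le\omega$ for all $K$. Then $F$ is representable in the large.

The problem is whether the cardinality assumption can be dropped. It cannot (the argument is in ZFC), and the exact threshold is $\aleph_1$.

**Theorem A.** There is a half-exact $F$ with $\#(FK)\le\aleph_2$ for all $K$ which is not representable in the large.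

**Theorem B.** If $F$ is half-exact and $\#F(S^n)\le\aleph_1$ for all $n\ge1$ (in particular if $\#(FK)\le\aleph_1$ for all $K$), then $F$ is representable in the large.

Hence, for an infinite cardinal $\kappa$, the assertion "every half-exact $F$ with $\#(FK)\le\kappa$ for all $K$ is representable in the large" holds if and only if $\kappa\le\aleph_1$: for $\kappa\le\aleph_1$ apply Theorem B, and for $\kappa\ge\aleph_2$ the functor of Theorem A is a counterexample.

A sensible attempt to remove the cardinality bound runs as follows. Write $F$ as the union of a chain of smaller half-exact subfunctors $F_\delta$, represent them one after another by complexes $X_\delta$, turn each inclusion $F_\delta\subset F_{\delta+1}$ into a map of complexes, and take the union. The delicate point is the third one. A natural transformation $[-,X_\delta]\to[-,Z]$ on finite complexes gives a homotopy class $L\to Z$ for each finite subcomplex $L\subset X_\delta$, compatible *up to homotopy*. To get a map $X_\delta\to Z$ one must choose strictly compatible representatives. If $X_\delta$ is countable, it is the union of a sequence $L_0\subset L_1\subset\cdots$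 of finite subcomplexes, and the homotopy extension property does the job step by step. If $X_\delta$ is uncountable, no sequence of finite subcomplexes exhausts it, and this argument stops. A chain of length $\omega_1$ passes only through countable complexes before its last union. This is how Theorem B is proved (Section 9). Theorem A shows that beyond $\aleph_1$ the conclusion itself fails.

## 3. Chains on the covering attached to $\varphi:\pi_1K\to G$

The data $S,k,N$ and a cocycle $e$ are as in Section 1, still arbitrary.

**The complex.** Let $K$ be a pointed connected finite CW complex and $\varphi:\pi_1K\to G$ a homomorphism. Let $\tilde K$ be the space of homotopy classes of paths starting at $*$, and let $p:K_\varphi=G\times_{\pi_1K}\tilde K\to K$ be the associated $G$-covering. The fibre of $\tilde K$ over $*$ is $\pi_1K$, so $p^{-1}(*)=G$. The lift of a loop $\gamma$ starting at $1$ ends at $(1,[\gamma])=(\varphi(\gamma),1)$, i.e. at $\varphi(\gamma)\in G$. Let $C(K,\varphi)$ be the cellular chain complex of the pair $(K_\varphi,p^{-1}(*))$ with coefficients in $k$. It is a finite complex of finitely generated free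 $R$-modules, with one generator for each cell of $K$ other than $*$.

For example, $C(S^1,\varphi)=R[1]$ for every $\varphi$: the generator $\epsilon$ has boundary $\varphi(\text{loop})-1$ in the fibre over $*$, which is divided out.

**Functoriality.** A pointed cellular map $f:K\to L$ and $\varphi:\pi_1L\to G$ induce a $G$-map $K_{\varphi f_*}\to L_\varphi$ that is the identity on the fibres $G$ over the basepoints, hence a chain map $C(K,\varphi f_*)\to C(L,\varphi)$. If $f,f'$ are pointed homotopic cellular maps, there is a pointed cellular homotopy $K\times[0,1]\to L$ between them. It lifts to a $G$-equivariant homotopy starting at the map induced by $f$. The lift is stationary on the fibre over $*$. Since every component of the covering meets that fibre, the lifted homotopy ends at the map induced by $f'$. So the two chain maps are chain homotopic over $R$. By cellular approximation, $C(-,-)$ is functorial, with values in $D(R)$, for morphisms of $\mathbf{HFCONCW}_*$.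

For an $R$-module $A$ put $H^n(K,\varphi;A)=\operatorname{Hom}_{D(R)}(C(K,\varphi),A[n])=H^n\operatorname{Hom}_R(C(K,\varphi),A)$. Since $C(K,\varphi)$ consists of finitely generated free modules, $H^n(K,\varphi;-)$ commutes with filtered colimits.

**The functor.** Define
$$H_\varphi(K)=\operatorname{colim}_{\alpha\in I}\operatorname{Hom}_{D(R)}(C(K,\varphi),E_\alpha),\qquad F(K)=\coprod_{\varphi\in\operatorname{Hom}(\pi_1K,G)}H_\varphi(K),\tag{4}$$
with $f^*(\varphi,h)=(\varphi f_*,f^*h)$. An element of $H_\varphi(K)$ is represented at some index $\alpha$ by a pair $(x,y)$ with $x\in H^2(K,\varphi;M_\alpha)$ and $y\in H^3(K,\varphi;N)$. The pair $(x,y)$ at $\alpha$ and the pair $(m_{\alpha\beta}x,y+e_{\alpha\beta}x)$ at $\beta$ are the same element.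

**Values on spheres.** $C(S^n,1)=R[n]$ for $n\ge2$. Since $\operatorname{Hom}_{D(R)}(R[n],A[j])$ is $A$ for $j=n$ and $0$ otherwise, we find $F(S^1)=G$, $F(S^2)=\operatorname{colim}M_\alpha=k$, $F(S^3)=N$, and $F(S^n)$ is a point for $n\ge4$. On spheres the twist is invisible.

## 4. Filtered colimits keep $F$ half-exact

**Proposition 1.** For every cocycle $e$, the cofunctor $F$ of (4) is half-exact.

**Step 1: coproducts.** This step checks wedges. $F(*)$ is a point because $C(*,1)=0$. If $K$ is a connected subcomplex of $P$ containing $*$, then $P_\varphi$ restricted to $K$ is a $G$-covering with the same fibre $G$ over $*$ and the restricted monodromy, so it is $K_{\varphi|}$. Hence $C(K\vee L,\varphi)=C(K,\varphi|)\oplus C(L,\varphi|)$. Also $\operatorname{Hom}(\pi_1(K\vee L),G)=\operatorname{Hom}(\pi_1K,G)\times\operatorname{Hom}(\pi_1L,G)$. Since filtered colimits commute with finite products, $F(K\vee L)=F(K)\times F(L)$.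

**Step 2: homotopy pushouts.** This step is the Mayer–Vietoris argument. Let $A\leftarrow L\to B$ be pointed maps, cellular without loss of generality, and let $P$ be the reduced double mapping cylinder, a finite connected complex. Up to homotopy equivalence the square is $L\subset P_1,P_2\subset P$, where $P_1\simeq A$ and $P_2\simeq B$ are the reduced mapping cylinders, $P=P_1\cup P_2$ and $L=P_1\cap P_2$. All are connected subcomplexes containing $*$. By van Kampen, $\operatorname{Hom}(\pi_1P,G)$ is the fibre product of $\operatorname{Hom}(\pi_1P_1,G)$ and $\operatorname{Hom}(\pi_1P_2,G)$ over $\operatorname{Hom}(\pi_1L,G)$. For $\varphi:\pi_1P\to G$, counting cells gives the exact sequence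
$$0\to C(L,\varphi|)\to C(P_1,\varphi|)\oplus C(P_2,\varphi|)\to C(P,\varphi)\to0,$$
hence a triangle in $D(R)$. Apply $\operatorname{Hom}_{D(R)}(-,E_\alpha)$ and pass to the colimit. Filtered colimits are exact, so
$$H_\varphi(P)\to H_{\varphi|}(P_1)\oplus H_{\varphi|}(P_2)\to H_{\varphi|}(L)$$
is exact, where the last map is the difference of the restrictions. Now let $(\varphi_1,h_1)\in F(P_1)$ and $(\varphi_2,h_2)\in F(P_2)$ agree in $F(L)$. Then $\varphi_1,\varphi_2$ come from a unique $\varphi$, and $(h_1,h_2)$ has difference $0$ in $H_{\varphi|}(L)$, so it comes from $H_\varphi(P)$. Thus $F(P)\to F(P_1)\times_{F(L)}F(P_2)$ is onto.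

**Step 3: arbitrary weak pushouts.** This step reduces to Step 2. If $W$ is a weak pushout of $A\leftarrow L\to B$, the maps $A\to P$ and $B\to P$ agree on $L$ up to homotopy, so there is $g:W\to P$ compatible with them. Lift a given element of $F(A)\times_{F(L)}F(B)$ to $F(P)$ and pull it back along $g$. $\square$

The next statement says how $H_\varphi(K)$ is put together. Let
$$i:H^3(K,\varphi;N)\to H_\varphi(K),\quad y\mapsto[(0,y)],\qquad q:H_\varphi(K)\to H^2(K,\varphi;k),\quad [(x,y)]\mapsto\text{image of }x,$$
where the image is taken along the projections $M_\alpha\to k$. Since $t_{\alpha\beta}(0,y)=(0,y)$, the map $i$ is well defined and does not depend on the index. The map $q$ is well defined because the first component of $t_{\alpha\beta}$ is $m_{\alpha\beta}$. Both are homomorphisms, natural in $(K,\varphi)$.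

**Lemma 2.** The map $i$ is injective, and $\ker q=\operatorname{im}i$.

*Proof.* If $[(0,y)]=0$, then $(0,y)=0$ at some later index, so $y=0$. Clearly $qi=0$. Let $h=[(x,y)]$ at index $\beta$ with $q(h)=0$. Since $H^2(K,\varphi;k)=\operatorname{colim}_\gamma H^2(K,\varphi;M_\gamma)$, there is $\gamma\supset\beta$ with $m_{\beta\gamma}x=0$. At $\gamma$ the element $h$ is represented by $(0,y+e_{\beta\gamma}x)$, so $h\in\operatorname{im}i$. $\square$

## 5. A representing space trivializes the cocycle

**Proposition 3.** If the functor $F$ of (4) is representable in the large, then the cocycle $e$ is a coboundary.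

**Step 1: test spaces that see $M_\alpha$ and $D_\alpha$.** We need finite complexes whose $H^2$ and $H^3$ are $\operatorname{Hom}_R(M_\alpha,-)$ and $\operatorname{Ext}^1_R(M_\alpha,-)$. First resolve $M_\alpha$. Let
$$Q_\alpha=(R^\alpha\to R,\ \epsilon_s\mapsto s-1)\quad\text{in degrees }1,0.$$
The augmentation ideal of $k[G_\alpha]$ is free on the elements $s-1$, $s\in\alpha$, so $0\to k[G_\alpha]^\alpha\to k[G_\alpha]\to k\to0$ is exact. As $R$ is free as a right $k[G_\alpha]$-module, tensoring with $R$ keeps this exact, and $Q_\alpha$ is a free resolution of $R\otimes_{k[G_\alpha]}k=M_\alpha$. For $\alpha\subset\beta$ the inclusion $Q_\alpha\subset Q_\beta$ covers $m_{\alpha\beta}$.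

Now let $W_\alpha=\bigvee_{s\in\alpha}S^1_s$ and $Y_\alpha=W_\alpha\times S^2$ (so $Y_\emptyset=S^2$), and let $\varphi_\alpha:\pi_1Y_\alpha=G_\alpha\subset G$ be the inclusion. Write $S^2=*\cup\sigma$. The covering $(Y_\alpha)_{\varphi_\alpha}$ is $(W_\alpha)_{\varphi_\alpha}\times S^2$. So $C(Y_\alpha,\varphi_\alpha)$ has generators $\epsilon_s$, $\sigma$, $\epsilon_s\times\sigma$ in degrees $1,2,3$ ($s\in\alpha$). The lift of the loop $s$ starting at $1$ ends at $s$, and the fibre over $*$ is divided out, so
$$d\epsilon_s=0,\qquad d\sigma=0,\qquad d(\epsilon_s\times\sigma)=(s-1)\sigma,\qquad C(Y_\alpha,\varphi_\alpha)\cong R^\alpha[1]\oplus Q_\alpha[2].$$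
Let $x_\alpha:C(Y_\alpha,\varphi_\alpha)\to M_\alpha[2]$ send $\sigma$ to $\bar1$ and the other generators to $0$. It is a chain map since $(s-1)\bar1=0$ in $M_\alpha$ for $s\in\alpha$. On $Q_\alpha[2]$ it is a quasi-isomorphism. As $\operatorname{Hom}_{D(R)}(R^\alpha[1],A[n])=0$ for $n=2,3$, composition with $x_\alpha$ gives isomorphisms, for every module $A$,
$$\operatorname{Hom}_R(M_\alpha,A)\cong H^2(Y_\alpha,\varphi_\alpha;A),\qquad \operatorname{Ext}^1_R(M_\alpha,A)\cong H^3(Y_\alpha,\varphi_\alpha;A).\tag{5}$$
For instance, for $\alpha=\{s\}$ these groups are the kernel and cokernel of $s-1$ on $A$. For $\alpha\subset\beta$ and the inclusion $j:Y_\alpha\to Y_\beta$ we have $\varphi_\beta j_*=\varphi_\alpha$ and $x_\beta\circ C(j)=m_{\alpha\beta}x_\alpha$.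

**Step 2: classes that fit together only up to $e$.** This step makes the cocycle visible inside $F$. Let $u_\alpha\in H_{\varphi_\alpha}(Y_\alpha)$ be the class of $(x_\alpha,0)$ at index $\alpha$. At index $\beta\supset\alpha$ it is represented by $(m_{\alpha\beta}x_\alpha,e_{\alpha\beta}x_\alpha)$, while $j^*u_\beta$ is represented there by $(x_\beta C(j),0)=(m_{\alpha\beta}x_\alpha,0)$. Hence
$$u_\alpha=j^*u_\beta+i(e_{\alpha\beta}x_\alpha).\tag{6}$$

**Step 3: a space glues the one-circle classes.** This is the only place where representability is used to build something. Let $\theta:[-,X]\cong F$ be a natural isomorphism. For $s\in S$ choose $g_s:Y_{\{s\}}=S^1_s\times S^2\to X$ with $\theta[g_s]=(\varphi_{\{s\}},u_{\{s\}})$. Since $e_{\emptyset,\{s\}}\in D_\emptyset=\operatorname{Ext}^1_R(R,N)=0$, (6) gives $\theta[g_s|_{S^2}]=(1,u_\emptyset)$ for every $s$. As $\theta$ is injective, all the maps $g_s|_{S^2}$ are pointed homotopic to one map $g_\emptyset:S^2\to X$. By the homotopy extension property for $S^2\subset Y_{\{s\}}$ we may change each $g_s$ within its pointed homotopy class so that $g_s|_{S^2}=g_\emptyset$.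

Let $W=\bigvee_{s\in S}S^1_s$. Since $S^2$ is compact, $W\times S^2$ is a CW complex. It is the union of the subcomplexes $Y_{\{s\}}$ and $S^2=*\times S^2$, and two different $Y_{\{s\}}$ meet in $S^2$. So the $g_s$ glue to a continuous map $v:W\times S^2\to X$ with $v|_{Y_{\{s\}}}=g_s$ and $v|_{S^2}=g_\emptyset$.

**Step 4: the glued map yields $f$.** We restrict $v$ to the $Y_\alpha$ and compare with $u_\alpha$. Let $\theta[v|_{Y_\alpha}]=(\psi_\alpha,h_\alpha)$. By naturality $\psi_\alpha$ restricts to $\varphi_{\{s\}}$ on $\langle s\rangle$ for $s\in\alpha$, so $\psi_\alpha=\varphi_\alpha$. Also $j^*h_\beta=h_\alpha$ for $\alpha\subset\beta$, and $h_\emptyset=u_\emptyset$.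

First, $q(h_\alpha)=q(u_\alpha)$. Under (5), the restriction $H^2(Y_\alpha,\varphi_\alpha;k)\to H^2(Y_\emptyset,1;k)$ is the map $\operatorname{Hom}_R(M_\alpha,k)\to\operatorname{Hom}_R(R,k)$ induced by the surjection $R\to M_\alpha$. So it is injective. Both $q(h_\alpha)$ and $q(u_\alpha)$ restrict to $q(u_\emptyset)$: the first because $h_\alpha$ restricts to $h_\emptyset=u_\emptyset$, the second by (6) for $\emptyset\subset\alpha$ and $qi=0$.

By Lemma 2 and (5) there is therefore $f_\alpha\in D_\alpha$ with $h_\alpha=u_\alpha+i(f_\alpha x_\alpha)$. For $\alpha\subset\beta$,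
$$u_\alpha+i(f_\alpha x_\alpha)=h_\alpha=j^*h_\beta=j^*u_\beta+i(f_\beta x_\beta C(j))=u_\alpha-i(e_{\alpha\beta}x_\alpha)+i(f_\beta m_{\alpha\beta}x_\alpha).$$
Since $i$ is injective and $D_\alpha\to H^3(Y_\alpha,\varphi_\alpha;N)$ is an isomorphism, $e_{\alpha\beta}=m_{\alpha\beta}^*f_\beta-f_\alpha$, which is (2). $\square$

For Theorem A it remains to find $S$ and $N$, of size at most $\aleph_2$, and a cocycle that is not a coboundary.

## 6. Cocycles as extensions, and why small sets $S$ give none

**Functors on $I$.** Let $\operatorname{Mod}I$ be the abelian category of functors $A:I^{op}\to k\text{-Vect}$. For $\alpha\subset\beta$ write $A_\beta\to A_\alpha$, $a\mapsto a|_\alpha$. For any $T\subset S$ let $h_T(\alpha)=k$ if $\alpha\subset T$ and $h_T(\alpha)=0$ otherwise, with identity restrictions between nonzero values. If $T\subset T'$, then $h_T\subset h_{T'}$. The functor $h_S$ is constant with value $k$, so $\operatorname{Hom}(h_S,A)$ is the space of compatible families in $A$, i.e. $\lim A$.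

For finite $y$ we have $\operatorname{Hom}(h_y,A)=A_y$, so $h_y$ is projective. Sums of functors $h_y$ with $y$ finite are called *free*. Every $A$ is a quotient of a free functor (one summand $h_\alpha$ for each $a\in A_\alpha$), and the projectives are the direct summands of free functors. $\operatorname{pd}$ is projective dimension in $\operatorname{Mod}I$.

**Example.** If $S=\{s\}$, a functor is a linear map $A_{\{s\}}\to A_\emptyset$. Then $h_\emptyset=(0\to k)$ and $h_S=(k\xrightarrow{=}k)$ are projective. The quotient $h_S/h_\emptyset=(k\to0)$ has $\operatorname{pd}=1$: the surjection from $h_S$ does not split, since the restriction of $h_S$ is injective and so there is no nonzero map $(k\to0)\to h_S$.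

**Cocycles and $\operatorname{Ext}^1$.** The spaces $D_\alpha$ form a functor $D\in\operatorname{Mod}I$, with restrictions $m_{\alpha\beta}^*$.

**Lemma 4.** Every cocycle is a coboundary if and only if $\operatorname{Ext}^1(h_S,D)=0$.

*Proof.* Let $0\to D\to\mathcal E\to h_S\to0$ be a non-split extension. Choose $\ell_\alpha\in\mathcal E_\alpha$ over $1$ and put $e_{\alpha\beta}=\ell_\beta|_\alpha-\ell_\alpha\in D_\alpha$. Then $e_{\alpha\alpha}=0$, and
$$\ell_\gamma|_\alpha-\ell_\alpha=(\ell_\gamma|_\beta-\ell_\beta)|_\alpha+(\ell_\beta|_\alpha-\ell_\alpha)$$
is (1). If (2) held for some $f$, then $(\ell_\beta-f_\beta)|_\alpha=\ell_\alpha-f_\alpha$, so the elements $\ell_\alpha-f_\alpha$ would be a compatible family over $1$, i.e. a splitting. So $e$ is not a coboundary. Conversely, a cocycle $e$ defines an extension $\mathcal E_\alpha=D_\alpha\oplus k$ with restrictions $(d,c)|_\alpha=(m_{\alpha\beta}^*d+c\,e_{\alpha\beta},c)$, which are compatible by (1). A splitting is a family $(g_\alpha,1)$ with $m_{\alpha\beta}^*g_\beta+e_{\alpha\beta}=g_\alpha$, and then $f=-g$ satisfies (2). $\square$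

**Finite and countable $S$ by hand.** If $S$ is finite, put $f_\alpha=-e_{\alpha S}$. By (1) with $\gamma=S$, $e_{\alpha\beta}=e_{\alpha S}-m_{\alpha\beta}^*e_{\beta S}=m_{\alpha\beta}^*f_\beta-f_\alpha$. So every cocycle is a coboundary.

For countable $S$ we need one property of $D$. From $Q_\alpha$ we get exact sequences, natural in $\alpha$,
$$0\to\mathcal K_\alpha\to N\xrightarrow{\;n\mapsto((s-1)n)_s\;}N^\alpha\to D_\alpha\to0,\qquad \mathcal K_\alpha=\bigcap_{s\in\alpha}\ker(s-1\text{ on }N).\tag{7}$$
For $\alpha\subset\beta$ the restriction $N^\beta\to N^\alpha$ is the projection, which is onto. Hence $D_\beta\to D_\alpha$ is onto.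

Now let $S=\{s_1,s_2,\dots\}$, $\alpha_n=\{s_1,\dots,s_n\}$, and write $n$ for $\alpha_n$ in indices. Put $f_0=0$ and choose inductively $f_{n+1}\in D_{\alpha_{n+1}}$ with $m_{n,n+1}^*f_{n+1}=f_n+e_{n,n+1}$. For $\alpha\subset\alpha_n$ put $f_\alpha=m_{\alpha n}^*f_n-e_{\alpha n}$. This does not depend on $n$:
$$m_{\alpha,n+1}^*f_{n+1}-e_{\alpha,n+1}=m_{\alpha n}^*(f_n+e_{n,n+1})-e_{\alpha n}-m_{\alpha n}^*e_{n,n+1}=m_{\alpha n}^*f_n-e_{\alpha n}.$$
For $\alpha\subset\beta\subset\alpha_n$ we get $m_{\alpha\beta}^*f_\beta-f_\alpha=e_{\alpha n}-m_{\alpha\beta}^*e_{\beta n}=e_{\alpha\beta}$. So again every cocycle is a coboundary. The argument needs a sequence that is cofinal in $I$. For uncountable $S$ there is none, since a countable union of finite sets is countable.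

**Dimension shifting.** For general $S$, (7) moves the question from $D$ to $\mathcal K$.

**Lemma 5.** $\operatorname{Ext}^1(h_S,D)\cong\operatorname{Ext}^3(h_S,\mathcal K)$.

*Proof.* The two middle terms of (7) are injective in $\operatorname{Mod}I$. For the constant functor $N$ this holds because $\operatorname{Hom}(A,N)=\operatorname{Hom}_k(A_\emptyset,N)$ is exact in $A$. The functor $\alpha\mapsto N^\alpha$ is the product over $s\in S$ of the functors $N_s$ with $N_s(\alpha)=N$ if $s\in\alpha$ and $N_s(\alpha)=0$ otherwise. A morphism $A\to N_s$ is determined by its component at $\{s\}$: for $\alpha\ni s$ its component is $A_\alpha\to A_{\{s\}}\to N$. Conversely any linear map $A_{\{s\}}\to N$ defines a morphism in this way, since for $s\notin\alpha$ the target is $0$. So $\operatorname{Hom}(A,N_s)=\operatorname{Hom}_k(A_{\{s\}},N)$ is exact in $A$, and products of injectives are injective. Let $B$ be the image of $N\to N^{(-)}$. The long exact sequences of $0\to B\to N^{(-)}\to D\to0$ and $0\to\mathcal K\to N\to B\to0$ give $\operatorname{Ext}^1(h_S,D)\cong\operatorname{Ext}^2(h_S,B)\cong\operatorname{Ext}^3(h_S,\mathcal K)$.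 $\square$

So we need a set $S$ with $\operatorname{pd}h_S\ge3$, and then an $N$ for which $\operatorname{Ext}^3(h_S,\mathcal K)\neq0$.

## 7. The projective dimension of $h_T$ is governed by the cardinality of $T$

From here on $k$ is countable. The claim is $\operatorname{pd}h_T=m+1$ for $|T|=\aleph_m$.

**Lemma 6 (Auslander).** If $A=\bigcup_{\delta<\kappa}A_\delta$ is a continuous increasing chain with $A_0=0$ and $\operatorname{pd}(A_{\delta+1}/A_\delta)\le n$ for all $\delta$, then $\operatorname{pd}A\le n$.

*Proof.* If $n=0$, then $A_{\delta+1}=A_\delta\oplus C_\delta$ with $C_\delta$ projective, and by continuity $A\cong\bigoplus C_\delta$ is projective. Let $n>0$. Choose free functors $P_\delta$ with surjections $P_\delta\to A_{\delta+1}$. By transfinite induction $\bigoplus_{\delta'<\delta}P_{\delta'}\to A_\delta$ is onto. Let $Z_\delta$ be its kernel. The $Z_\delta$ form a continuous chain with $Z_0=0$ and union $Z=\ker(\bigoplus P_\delta\to A)$. Compare $0\to\bigoplus_{\delta'<\delta}P_{\delta'}\to\bigoplus_{\delta'\le\delta}P_{\delta'}\to P_\delta\to0$ with $0\to A_\delta\to A_{\delta+1}\to A_{\delta+1}/A_\delta\to0$.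 The vertical maps are onto, so by the snake lemma $Z_{\delta+1}/Z_\delta\cong\ker(P_\delta\to A_{\delta+1}/A_\delta)$, which has $\operatorname{pd}\le n-1$. By induction on $n$, $\operatorname{pd}Z\le n-1$, so $\operatorname{pd}A\le n$. $\square$

**Lemma 7.** If $T\subset S$ and $|T|\le\aleph_m$ ($m\ge0$), then $\operatorname{pd}h_T\le m+1$. For finite $T$, $\operatorname{pd}h_T=0$.

*Proof.* The finite case is clear; regard it as $m=-1$. Let $|T|=\aleph_m$, $T=\{t_\varepsilon:\varepsilon<\omega_m\}$ and $T_\delta=\{t_\varepsilon:\varepsilon<\delta\}$ for $\delta<\omega_m$. Then $0\subset h_{T_0}\subset h_{T_1}\subset\cdots$ is a chain with union $h_T$, and it is continuous, because a finite set contained in the union of an increasing chain of sets lies in one of them. The first step $h_{T_0}=h_\emptyset$ is projective. Since $|T_\delta|,|T_{\delta+1}|\le\aleph_{m-1}$ (finite if $m=0$), induction gives $\operatorname{pd}h_{T_\delta},\operatorname{pd}h_{T_{\delta+1}}\le m$. So the quotients $h_{T_{\delta+1}}/h_{T_\delta}$ have $\operatorname{pd}\le m+1$. Apply Lemma 6. $\square$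

Together with Lemmas 4 and 5 this shows that for $|S|\le\aleph_1$ every cocycle is a coboundary: $\operatorname{pd}h_S\le2$, so $\operatorname{Ext}^3(h_S,-)=0$. The construction of Section 1 therefore needs $|S|\ge\aleph_2$.

**Lemma 8.** If $T\subset S$ and $|T|=\aleph_m$, $m\ge0$, then $\operatorname{pd}h_T\ge m+1$, i.e. $\operatorname{Ext}^{m+1}(h_T,B)\ne0$ for some $B$.

The proof is by induction on $m$.

**Step 1: the case $m=0$.** We show that $h_T$ is not projective. Otherwise it embeds in a free $L=\bigoplus_jh_{y_j}$. Let $z\in L_\emptyset=\bigoplus_jk$ be the image of $1\in h_T(\emptyset)$. For every finite $\alpha\subset T$ the element $1\in h_T(\emptyset)$ is the restriction of $1\in h_T(\alpha)$, so $z$ comes from $L_\alpha$. This means $\alpha\subset y_j$ for all $j\in\operatorname{supp}z$. If such a $j$ existed, the finite set $y_j$ would contain the infinite set $T$. So $z=0$, contradicting injectivity.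

From now on $m\ge1$, and we suppose $\operatorname{pd}h_T\le m$.

**Step 2: a free resolution of length $m$.** We want all terms free, so that they have bases. Take a resolution $0\to P_m\to\cdots\to P_0\xrightarrow{\varepsilon}h_T\to0$ with $P_0,\dots,P_{m-1}$ free. Then $P_m$ is projective, say $P_m\oplus Q$ is free. Let $L$ be a countable sum of copies of $P_m\oplus Q$. Then $L$ is free, and $P_m\oplus L\cong(P_m\oplus Q)\oplus(P_m\oplus Q)\oplus\cdots$ by regrouping, so $P_m\oplus L$ is free. Adding $L$ to $P_m$ and to $P_{m-1}$, with the identity between the two copies, makes all terms free. Let $X_i$ be a basis of $P_i$, where $b\in X_i$ lives at a finite set $y_b$. So $P_i(\alpha)$ has $k$-basis $\{b\in X_i:\alpha\subset y_b\}$.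

**Step 3: a small exact subcomplex.** We cut out a resolution of $h_{T'}$ for some $T'\subset T$ of cardinality $\aleph_{m-1}$, spanned by part of the bases. Start with $T'\subset T$ of cardinality $\aleph_{m-1}$ and empty $X_i'\subset X_i$. Perform $\omega$ rounds of the following enlargements.

1. For $b\in X_i'$, $i\ge1$, add to $X_{i-1}'$ the finitely many basis elements occurring in $db$. For $b\in X_0'$ with $y_b\subset T$, add the elements of $y_b$ to $T'$.
2. For $0\le i<m$, every $\alpha$ contained in some $y_b$, $b\in X_i'$, and every cycle $z$ in the span $P_i'(\alpha)$ of $X'_i$ at $\alpha$ (for $i=0$, "cycle" means $\varepsilon z=0$), choose $w\in P_{i+1}(\alpha)$ with $dw=z$ and add its basis elements to $X_{i+1}'$.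
3. For every finite $\alpha\subset T'$ choose $w\in P_0(\alpha)$ with $\varepsilon w=1\in h_T(\alpha)$ and add its basis elements to $X_0'$.

Since $k$ is countable, a set of at most $\aleph_{m-1}$ basis elements spans at most $\aleph_{m-1}$ elements. So all sets keep cardinality $\le\aleph_{m-1}$. Take the unions over all rounds, again written $T'$, $X_i'$, and let $P_i'$ be spanned by $X_i'$. By 1, $d$ maps $P_i'$ to $P_{i-1}'$. If $b\in X_0'$ and $\varepsilon(b)\ne0$, then $y_b\subset T$, so $y_b\subset T'$ by 1. Hence $\varepsilon$ maps $P_0'$ to $h_{T'}$, and by 3 it maps onto it. A cycle involves finitely many basis elements, hence appears in some round, so 2 gives exactness at $P_i'$ for $i<m$. Exactness at $P_m'$ holds because $P_m\to P_{m-1}$ is injective. Thus $0\to P_m'\to\cdots\to P_0'\to h_{T'}\to0$ is exact, and $|T'|=\aleph_{m-1}$.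

**Step 4: a surjectivity.** The functors $P_i/P_i'$ are free on $X_i\setminus X_i'$ and resolve $h_T/h_{T'}$, so $\operatorname{pd}(h_T/h_{T'})\le m$. From $\operatorname{Ext}^{m+1}(h_T/h_{T'},A)=0$ it follows that $\operatorname{Ext}^m(h_T,A)\to\operatorname{Ext}^m(h_{T'},A)$ is onto for every $A$. Since $|T'|<|T|$, pick $s\in T\setminus T'$. As $h_{T'}\subset h_{T'\cup\{s\}}\subset h_T$, also
$$\operatorname{Ext}^m(h_{T'\cup\{s\}},A)\to\operatorname{Ext}^m(h_{T'},A)\ \text{ is onto for all }A.\tag{8}$$

**Step 5: one extra point violates (8).** We choose $A$ so that the target is nonzero and the source is zero. By induction there is $B$ with $\operatorname{Ext}^m(h_{T'},B)\ne0$. Let $A_\alpha=B_\alpha$ if $\alpha\subset T'$ and $A_\alpha=0$ otherwise. Subsets of subsets of $T'$ are subsets of $T'$, so $A$ is a subfunctor of $B$. A functor supported on $\{\alpha\subset T'\}$ is a quotient of a sum of functors $h_y$ with $y\subset T'$ finite, and the kernel is again supported there. So $h_{T'}$ has a resolution $L_\bullet$ by such sums. Since $\operatorname{Hom}(h_y,A)=A_y=B_y=\operatorname{Hom}(h_y,B)$ for these $y$, we get $\operatorname{Ext}^m(h_{T'},A)=\operatorname{Ext}^m(h_{T'},B)\ne0$.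

Now let $r:I\to I$, $r(\alpha)=\alpha\setminus\{s\}$, an order-preserving map. Precomposition with $r$ is exact. Since $\alpha\setminus\{s\}\subset y$ if and only if $\alpha\subset y\cup\{s\}$, we have $h_y\circ r=h_{y\cup\{s\}}$ and likewise $h_{T'}\circ r=h_{T'\cup\{s\}}$. So $L_\bullet\circ r$ is a resolution of $h_{T'\cup\{s\}}$ by sums of functors $h_{y\cup\{s\}}$. But $\operatorname{Hom}(h_{y\cup\{s\}},A)=A_{y\cup\{s\}}=0$, because $s\notin T'$. Hence $\operatorname{Ext}^m(h_{T'\cup\{s\}},A)=0$, contradicting (8). $\square$

For Theorem A we need the nonzero $\operatorname{Ext}^3$ with coefficients in a *free* functor, and a small one.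

**Corollary 9.** Let $S=\omega_2$. There is a family $(y_j)_{j\in J}$ of finite subsets of $S$ with $|J|\le\aleph_2$ and $\operatorname{Ext}^3(h_S,\mathcal K)\ne0$ for $\mathcal K=\bigoplus_{j\in J}h_{y_j}$.

*Proof.* By Lemmas 7 and 8, $\operatorname{pd}h_S=3$. Since $|I|=\aleph_2$ and $k$ is countable, a functor with at most $\aleph_2$ elements in total is a quotient of a free functor on at most $\aleph_2$ generators, which again has at most $\aleph_2$ elements. So there is an exact sequence $0\to\Omega\to P_2\to P_1\to P_0\to h_S\to0$ with each $P_i$ free on at most $\aleph_2$ generators. Here $\Omega$ is projective and is a quotient of a free functor $\mathcal K$ on at most $\aleph_2$ generators, hence a direct summand of $\mathcal K$. The sequence is a projective resolution, so $\operatorname{Ext}^3(h_S,\Omega)=\operatorname{coker}(\operatorname{Hom}(P_2,\Omega)\to\operatorname{Hom}(\Omega,\Omega))$. If it were $0$, then $\operatorname{id}_\Omega$ would extend over $P_2$, so $\Omega$ would be a direct summand of $P_2$ and $\operatorname{im}(P_2\to P_1)\cong P_2/\Omega$ would be projective. Then $\operatorname{pd}h_S\le2$,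 a contradiction. Hence $\operatorname{Ext}^3(h_S,\mathcal K)\supset\operatorname{Ext}^3(h_S,\Omega)\ne0$. $\square$

## 8. A sign representation realizes $\mathcal K$, and Theorem A follows

Let $k$ be a countable field with $\operatorname{char}k\ne2$, e.g. $\mathbb F_3$. Let $S=\omega_2$, and take $(y_j)_{j\in J}$ and $\mathcal K=\bigoplus_jh_{y_j}$ from Corollary 9.

**Step 1: the module $N$.** We need an $R$-module whose spaces of $\alpha$-invariants form exactly the functor $\mathcal K$. Let $N$ have $k$-basis $(b_j)_{j\in J}$ and let $s\in S$ act by
$$s\,b_j=b_j\ \text{ if }s\in y_j,\qquad s\,b_j=-b_j\ \text{ if }s\notin y_j.$$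
This defines a $G$-action because $G$ is free on $S$. Then $(s-1)b_j$ is $0$ if $s\in y_j$ and $-2b_j$ otherwise, with $-2\ne0$ in $k$. So $\ker(s-1)=\operatorname{span}\{b_j:s\in y_j\}$, and the kernel in (7) is
$$\bigcap_{s\in\alpha}\ker(s-1)=\operatorname{span}\{b_j:\alpha\subset y_j\},$$
with inclusions as restriction maps. This is $\bigoplus_jh_{y_j}$, the functor $\mathcal K$ of Corollary 9.

**Step 2: the cocycle.** By Lemma 5 and Corollary 9, $\operatorname{Ext}^1(h_S,D)\cong\operatorname{Ext}^3(h_S,\mathcal K)\ne0$. By Lemma 4 there is a cocycle $e$ that is not a coboundary.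

**Step 3: the functor.** Let $F$ be the functor (4) for this $S$, $N$ and $e$. It is half-exact by Proposition 1. It is not representable in the large, by Proposition 3. Finally we bound its size. The group $\pi_1K$ is finitely generated and $|G|\le\aleph_2$, so there are at most $\aleph_2$ homomorphisms $\varphi$. Since $|M_\alpha|,|N|\le\aleph_2$ and $C(K,\varphi)$ has finitely many generators, each $\operatorname{Hom}_{D(R)}(C(K,\varphi),E_\alpha)=H^2(K,\varphi;M_\alpha)\oplus H^3(K,\varphi;N)$ has at most $\aleph_2$ elements. And $|I|=\aleph_2$. So $\#F(K)\le\aleph_2$ for all $K$, which proves Theorem A. $\blacksquare$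

## 9. Towers of countable complexes of length $\omega_1$: Theorem B

Let $F$ be half-exact with $\#F(S^n)\le\aleph_1$ for all $n\ge1$.

**Step 0: spheres suffice.** This step bounds $\#F(K)$ for all $K$. Let $\kappa$ be infinite and $\#F(S^n)\le\kappa$ for all $n\ge1$. We claim $\#F(K)\le\kappa$ for all $K$. Collapsing a maximal tree, we may build $K$, up to pointed homotopy equivalence, from a finite wedge of circles by attaching cells of dimension $n\ge2$ one at a time. For the wedge of circles the bound holds because $F$ converts finite coproducts into products.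

Let $L=K'\cup_fe^n$, and let $a,b\in F(L)$ have the same restriction to $K'$. The complex $L\cup_{K'}L$ arises from its first copy of $L$ by attaching an $n$-cell along $f$, which is null-homotopic in $L$. As $L$ is path-connected, $f$ is homotopic in $L$ to the constant map at $*$, so $L\cup_{K'}L\simeq L\vee S^n$ rel the first $L$. Since $K'\subset L$ has the homotopy extension property, $L\cup_{K'}L$ is a homotopy pushout of $L\leftarrow K'\to L$. So some $c\in F(L\cup_{K'}L)\cong F(L)\times F(S^n)$ restricts to $a$ on the first copy and to $b$ on the second. Then $c=(a,z)$ with $z\in F(S^n)$, and $b$ is determined by $a$ and $z$. Hence each fibre of $F(L)\to F(K')$ has at most $\kappa$ elements, and $\#F(L)\le\kappa\cdot\#F(K')$. Induct on the number of cells.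

From now on $\#F(K)\le\aleph_1$ for all $K$.

**Step 1: a chain of countable half-exact subfunctors.** This step cuts $F$ into pieces to which the Known result applies. Finite CW complexes have the homotopy type of finite simplicial complexes. So, by pointed simplicial approximation, $\mathbf{HFCONCW}_*$ is equivalent to a full subcategory $\mathcal C$ with countably many objects and morphisms; we take $*\in\mathcal C$. Given countable sets $B(K)\subset F(K)$, $K\in\mathcal C$, close up $\omega$ times under the following operations.

* Add the point of $F(*)$.
* Add all $f^*b$.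
* For each binary coproduct diagram in $\mathcal C$ and each pair of elements, add the corresponding element of $F$ of the coproduct.
* For each weak pushout square in $\mathcal C$ and each compatible pair, add one chosen lift.

There are countably many diagrams of these kinds, so the result is countable. It is a half-exact subfunctor of $F|_{\mathcal C}$: on coproducts the comparison map is injective because it is so for $F$, and onto by the third operation, and weak pushouts are handled by the fourth. Transport along isomorphisms extends it uniquely to a subfunctor of $F$ on $\mathbf{HFCONCW}_*$ with countable values. This does not depend on the chosen isomorphisms, since $\mathcal C$ is full and the subfunctor is closed under all $f^*$. The extension is half-exact because every coproduct diagram and every weak pushout square is isomorphic to one in $\mathcal C$.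

The union of a nonempty chain of half-exact subfunctors is half-exact, since any pair of elements already lies in one member. Enumerate $\coprod_{K\in\mathcal C}F(K)$, with repetitions, as $(c_\delta)_{\delta<\omega_1}$. Let $F_0$ be the closure of the empty family, let $F_{\delta+1}$ be the closure of $F_\delta|_{\mathcal C}$ together with $c_\delta$, and take unions at limits $\lambda<\omega_1$, where countability is kept. This is a continuous increasing chain $(F_\delta)_{\delta<\omega_1}$ of half-exact subfunctors with countable values, and $F=\bigcup_\delta F_\delta$.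

**Step 2: countable representing complexes.** This step shows that a half-exact $F'$ with countable values is represented by a *countable* complex. By the Known result $F'\cong[-,Z]$, and $\pi_nZ\cong F'(S^n)$ is countable for every $n\ge1$. Representatives of all elements of all $\pi_nZ$ have compact images. So there is a countable connected subcomplex $Z_0\subset Z$ containing $*$ with $\pi_n(Z_0)\to\pi_n(Z)$ onto for all $n\ge1$. A countable complex has countable homotopy groups: it has countably many finite subcomplexes, each map from a sphere lands in one of them, and $\mathcal C$ has countably many morphisms. Each null-homotopy lies in a finite subcomplex. So we can enlarge $Z_i$ to a countable connected subcomplex $Z_{i+1}\subset Z$ in which all elements of $\ker(\pi_nZ_i\to\pi_nZ)$, $n\ge1$, die. Then $\bigcup_iZ_i\to Z$ is onto on $\pi_n$ because $Z_0$ already is, and injective because an element of the kernel comes from some $Z_i$ and dies in $Z_{i+1}$. It is a weak equivalence of connected CW complexes, hence a homotopy equivalence, and $\bigcup_iZ_i$ is countable.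

**Step 3: the tower.** We construct countable pointed connected complexes $X_\delta$ ($\delta<\omega_1$), with $X_\delta$ a subcomplex of $X_{\delta'}$ for $\delta<\delta'$, and natural isomorphisms $\theta_\delta:[-,X_\delta]\cong F_\delta$ compatible with the inclusions.

*Start.* For $\delta=0$ use Step 2.

*Successors.* Let $\theta':[-,Z]\cong F_{\delta+1}$ with $Z$ countable, by Step 2. Since $X_\delta$ is countable and connected, $X_\delta=\bigcup_nL_n$ with finite connected subcomplexes $*\in L_0\subset L_1\subset\cdots$. Consider the transformation
$$\tau:[-,X_\delta]\cong F_\delta\subset F_{\delta+1}\cong[-,Z].$$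
It sends the class of the inclusion $L_n\subset X_\delta$ to some $\zeta_n\in[L_n,Z]$, and $\zeta_{n+1}|_{L_n}=\zeta_n$ by naturality. By the homotopy extension property choose, one after another, representatives $g_n$ of $\zeta_n$ with $g_{n+1}|_{L_n}=g_n$. They define a map $g:X_\delta\to Z$. A map $a:K\to X_\delta$ from a finite $K$ factors through some $a':K\to L_n$, and then $\tau[a]=a'^*\zeta_n=[g_na']=g_*[a]$. So $\tau=g_*$. Replace $g$ by a pointed homotopic cellular map, and let $X_{\delta+1}$ be its reduced mapping cylinder, a countable complex containing $X_\delta$ as a subcomplex. The projection $\rho:X_{\delta+1}\to Z$ is a homotopy equivalence with $\rho|_{X_\delta}=g$. Put $\theta_{\delta+1}=\theta'\rho_*$. On classes coming from $X_\delta$ it equals $\theta'g_*=\theta'\tau=\theta_\delta$.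

*Limits.* For a limit ordinal $\lambda<\omega_1$ let $X_\lambda=\bigcup_{\delta<\lambda}X_\delta$. It is countable. By compactness of $K$ and $K\times[0,1]$,
$$[K,X_\lambda]=\operatorname{colim}_{\delta<\lambda}[K,X_\delta]\cong\bigcup_{\delta<\lambda}F_\delta(K)=F_\lambda(K)\qquad(K\text{ finite}).$$

**Step 4: the union.** This step represents $F$ itself. Let $X=\bigcup_{\delta<\omega_1}X_\delta$. For finite $K$, by compactness again,
$$[K,X]=\operatorname{colim}_{\delta<\omega_1}[K,X_\delta]\cong\bigcup_{\delta<\omega_1}F_\delta(K)=F(K),$$
naturally in $K$. So $F$ is representable in the large. The complex $X$ may be uncountable, but no map *out of* $X$ had to be built. $\blacksquare$
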